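\title{Thresholds of successive minimum spanning trees\\ and a traveling wave of speed two}

\begin{abstract}
Run Kruskal's algorithm on a randomly weighted multigraph on $n$ vertices, passing every rejected edge on to a second forest, every edge rejected there to a third, and so on. On a time scale on which the first forest acquires a giant component at time $1$, the $k$th forest acquires one at a time $\sigma_k$. We prove that $\sigma_k-2k$ converges to a finite negative constant, so that $\sigma_k-\sigma_{k-1}\to2$; this answers a question of Janson and Sorkin. The limiting giant densities satisfy a recursion $\rho_k=M\rho_{k-1}$. The operator $M$ is monotone, commutes with translations and obeys the conservation law $\int(F^2-(MF)^2)=2$, which makes it an $L^1$-contraction in the variable $F^2$. A first-moment identity bounds the average width of the profiles $\rho_k$ and produces a traveling wave of speed $2$, to which the recentered profiles converge. The wave is unique up to translation and stable.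
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $n\ge2$ and $[n]=\{1,\dots,n\}$. For each pair $\{u,v\}$ of distinct vertices take an independent Poisson process of rate $1$ on $[0,\infty)$, and let each point $w$ of this process be an edge $uv$ of weight $w$. We think of an edge of weight $w$ as arriving at time $t=nw$, so that every pair receives edges at rate $1/n$. (One may instead take the complete graph with independent $U(0,1)$ or $\mathrm{Exp}(1)$ weights; the limit functions below are the same. We work with the Poisson model throughout.)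

Run Kruskal's algorithm simultaneously for infinitely many forests $T_1(t),T_2(t),\dots$ on $[n]$, all empty at time $0$. The edges are processed in order of arrival, and each edge is added to the forest $T_k(t)$ with the smallest index $k$ in which it does not create a cycle. Eventually $T_k(t)$ equals $T_k$, the minimum spanning tree of the multigraph that remains after the edges of $T_1,\dots,T_{k-1}$ are deleted. For a graph $\mathcal G$ on $[n]$ let $C_1(\mathcal G)$ and $C_2(\mathcal G)$ be the numbers of vertices in a largest and a second largest component, with $C_2=0$ if $\mathcal G$ is connected.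

The following facts are known. For every fixed $k\ge1$ there is a continuous increasing function $\rho_k:[0,\infty)\to[0,1]$ such that $C_1(T_k(t))/n\to\rho_k(t)$ in probability as $n\to\infty$, uniformly in $t\ge0$. There is a threshold $\sigma_k>0$ such that $\rho_k(t)=0$ for $t\le\sigma_k$ and $\rho_k(t)>0$ for $t>\sigma_k$, and $\rho_k$ is strictly increasing on $[\sigma_k,\infty)$. For $k\ge2$ one has $\rho_k\le\rho_{k-1}$, with strict inequality on $(\sigma_{k-1},\infty)$, and $\sigma_k\ge\sigma_{k-1}+1$. Finally $\sigma_1=1$. Thus $\rho_k(t)$ is the fraction of vertices in the giant component of the $k$th forest, and $\sigma_k$ is the time at which that giant is born. The question, posed by Janson and Sorkin \cite{JS}, is whether $\sigma_k-\sigma_{k-1}\to2$ as $k\to\infty$. The answer is yes.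

\begin{theorem}\label{thm:A}
There is a finite constant $\xi<0$ such that $\sigma_k-2k\to\xi$ as $k\to\infty$. In particular $\sigma_k-\sigma_{k-1}\to2$.
\end{theorem}

\subsection{Why two, and why this needs a proof}\label{sec:why}

Here is a heuristic count of edges. They arrive at total rate $\binom n2/n\approx n/2$, with uniformly random endpoints. An edge is rejected by all of $T_1,\dots,T_k$ exactly when its endpoints are already connected in $T_k$, and if all components but the giant are small, this has probability about $\rho_k(t)^2$. So, with $\rho_0=1$ on $[0,\infty)$, the forest $T_k(t)$ gains edges at rate about $\frac n2(\rho_{k-1}^2-\rho_k^2)$. It ends with $n-1$ edges, and this suggests $\int(\rho_{k-1}^2-\rho_k^2)\,dt=2$. Now for every nondecreasing $G:\mathbb R\to[0,1]$ with $G(-\infty)=0$, $G(+\infty)=1$ and every real $c$,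
\begin{equation}\label{eq:shift}
\int_{\mathbb R}\big(G(x)-G(x-c)\big)\,dx=c ,
\end{equation}
because the integrand has one sign and the integral over $[-A,A]$ equals $\int_{A-c}^{A}G-\int_{-A-c}^{-A}G\to c$. Hence, if for large $k$ the function $\rho_k$ is nearly a translate of $\rho_{k-1}$, the translation must be by $2$. This is the reason for the guess.

The count locates the bulk of $\rho_k$ near $2k$, but $\sigma_k$ is the left edge of $\rho_k$, and nothing said so far prevents the profiles from spreading out so that the edge falls behind the bulk; Example~\ref{ex:toy} shows a recursion with the same conservation law in which this happens. We have to prove that the profiles keep a bounded width, that they converge after recentering, and that the convergence is strong enough on the left to carry the thresholds along.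

\subsection{The operator $M$ and the traveling wave}

Functions on $[0,\infty)$, such as $\rho_k$, are extended by $0$ to $(-\infty,0)$; in particular $\rho_0=\mathbf 1_{[0,\infty)}$. Let $\mathcal D$ be the set of right-continuous nondecreasing $F:\mathbb R\to[0,1]$ with $F(-\infty)=0$ and
\[
J_F(x):=\int_{-\infty}^xF(y)\,dy<\infty\qquad\text{for all }x\in\mathbb R .
\]
Let $\mathcal F$ be the set of continuous $F\in\mathcal D$ with $F\not\equiv0$, and $\mathcal P=\{F\in\mathcal F:F(+\infty)=1\}$. We write $dF$ for the measure on $\mathbb R$ that gives mass $F(s)$ to $(-\infty,s]$, and $x\vee y=\max(x,y)$.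

To see how $\rho_{k+1}$ should arise from $F=\rho_k$, give each vertex a type: the time at which it joined the giant of $T_k$. The types are distributed as $dF$. Two vertices of types $x$ and $y$ are connected in $T_k$ from time $x\vee y$ on, so by time $t$ the number of edges between them that are passed on to $T_{k+1}$ has mean $(t-x\vee y)_+/n$. Exploring this random graph from a vertex of type $x$, let $\Phi(x)$ be the mean number of neighbors through which the exploration goes on forever. The number of such neighbors is approximately Poisson, so the vertex lies in the giant with probability $1-e^{-\Phi(x)}$, and $\Phi$ should satisfy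
\begin{equation}\label{eq:fp}
\Phi(x)=\int(t-x\vee y)_+\,\big(1-e^{-\Phi(y)}\big)\,dF(y)\qquad(x\in\mathbb R).
\end{equation}
For $F\in\mathcal D$ and $t\in\mathbb R$, a \emph{solution of \eqref{eq:fp}} always means a Borel function $\Phi:\mathbb R\to[0,\infty)$; the function $\Phi=0$ is one. We define
\begin{equation}\label{eq:defM}
MF(t)=\sup\Big\{\int_{y\le t}\big(1-e^{-\Phi(y)}\big)\,dF(y):\ \Phi\text{ solves \eqref{eq:fp}}\Big\}.
\end{equation}
We show in Section~\ref{sec:M} that $M$ maps $\mathcal F$ to $\mathcal F$ and $\mathcal P$ to $\mathcal P$, and in Section~\ref{sec:rec} that $\rho_k=M\rho_{k-1}$. From then on the problem is deterministic. In the frame moving with speed $2$ the operator is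
\[
SF:=(MF)(\cdot+2).
\]

\begin{theorem}\label{thm:B}
Let $\xi$ be the constant of Theorem~\ref{thm:A}.
\begin{enumerate}
\item[(i)] There is $W\in\mathcal P$ with $MW=W(\cdot-2)$, $\int(W^2-\mathbf 1_{x>0})\,dx=0$ and $\xi=\sup\{x:W(x)=0\}$, such that $\rho_k(2k+x)\to W(x)$ uniformly in $x\in\mathbb R$.
\item[(ii)] If $F\in\mathcal P$ and $MF=F(\cdot-c)$ for some $c\in\mathbb R$, then $c=2$ and $F$ is a translate of $W$.
\item[(iii)] If $F\in\mathcal P$ and $F^2-W^2\in L^1(\mathbb R)$, then $\|(S^kF)^2-W(\cdot-c)^2\|_{L^1}\to0$ with $c=\int(W^2-F^2)$.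
\item[(iv)] The numbers $\gamma_k:=\frac12\int_0^\infty t\,(\rho_{k-1}^2-\rho_k^2)\,dt$ satisfy $\gamma_k=2k-1+o(1)$.
\end{enumerate}
\end{theorem}

An edge accepted at time $t$ has weight $t/n$, so in the heuristic of Section~\ref{sec:why} the number $\gamma_k$ is the total weight of $T_k$. We use this only as a guide; for us $\gamma_k$ is the integral. Parts (ii)--(iv) are not needed for Theorem~\ref{thm:A}.

\subsection{Outline of the proof}

The operator $M$ is monotone, commutes with translations, and satisfies $\int(F^2-(MF)^2)=2$ on $\mathcal P$. Monotonicity and conservation together imply that the distance $\int|F^2-G^2|$ never increases under $M$, and a strict form of monotonicity shows that it can be preserved only if $F\le G$ or $G\le F$. Let $V_k=\rho_k(2k+\cdot)$, so that $V_k=SV_{k-1}$. The distance between consecutive profiles $V_{k-1},V_k$ decreases to a limit, so the loss per step tends to $0$. If a subsequence of the pairs $(V_{k-1},V_k)$ has a limit $(V,SV)$ in $\mathcal P$, then $V$ and $SV$ are ordered, and since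 $\int(V^2-(SV)^2)=0$ they are equal: $V$ is a traveling wave. The compactness needed for this comes from the first moment of the conservation law (Section~\ref{sec:wave}). Once a wave exists, its translates are barriers, and the contraction property turns convergence along a subsequence into convergence (Section~\ref{sec:conv}). Section~\ref{sec:first} works out the step from $\rho_0$ to $\rho_1$, where the identities behind the proof can be checked directly.

\section{The first step, by hand}\label{sec:first}

The graph of all edges that have arrived by time $t$ is an Erd\H{o}s--R\'enyi graph with edge probability $1-e^{-t/n}$, its components are those of $T_1(t)$, and $\rho_1(t)$ is the largest root $\rho\in[0,1)$ of $\rho=1-e^{-t\rho}$ (this classical fact is recovered in Section~\ref{sec:rec}). Let $F=\varepsilon\mathbf 1_{[x_0,\infty)}$ with $0<\varepsilon\le1$. Equation \eqref{eq:fp} reads $\Phi(x)=\varepsilon p\,(t-x\vee x_0)_+$ with $p=1-e^{-\Phi(x_0)}$, so its solutions correspond to the roots of $p=1-e^{-\varepsilon(t-x_0)_+p}$,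 and
\begin{equation}\label{eq:step}
M\big(\varepsilon\mathbf 1_{[x_0,\infty)}\big)(t)=\varepsilon\,\rho_1\big(\varepsilon(t-x_0)\big).
\end{equation}
In particular $M\rho_0=\rho_1$.

\begin{lemma}\label{lem:first}
The function $\rho_1$ belongs to $\mathcal P$, vanishes exactly on $(-\infty,1]$ and is $2$-Lipschitz. For all $t\ge0$,
\begin{equation}\label{eq:firstcount}
\tfrac12\int_0^t(1-\rho_1^2)\,ds=\rho_1(t)+\tfrac12\,t\,(1-\rho_1(t))^2,\qquad t\,(1-\rho_1(t))\le1 ,
\end{equation}
and $\int_0^\infty(1-\rho_1^2)\,ds=2$.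
\end{lemma}

\begin{proof}
A number $\rho\in(0,1)$ is a root if and only if $t=\tau(\rho):=-\rho^{-1}\log(1-\rho)=\sum_{j\ge0}\rho^j/(j+1)$. The series shows that $\tau$ is a smooth increasing bijection from $(0,1)$ to $(1,\infty)$ with $\tau'\ge\frac12$. So $\rho_1=0$ on $(-\infty,1]$ and $\rho_1=\tau^{-1}$ on $(1,\infty)$, which gives the first sentence. For $t\le1$ both parts of \eqref{eq:firstcount} are immediate. For $t>1$ write $\rho=\rho_1(t)$ and differentiate $\rho=1-e^{-t\rho}$:
\[
\rho'=(1-\rho)(\rho+t\rho'),\qquad\text{that is,}\qquad \rho'\,\big(1-t(1-\rho)\big)=\rho(1-\rho).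
\]
Since $\rho'>0$ and $\rho(1-\rho)>0$, we get $t(1-\rho)<1$. The derivative of $\rho+\frac12t(1-\rho)^2$ is
\[
\rho'\big(1-t(1-\rho)\big)+\tfrac12(1-\rho)^2=\rho(1-\rho)+\tfrac12(1-\rho)^2=\tfrac12(1-\rho^2),
\]
and the identity follows by continuity at $t=1$. As $t\to\infty$ we have $\rho\to1$ and $t(1-\rho)^2\le1-\rho\to0$, so the right side of the identity tends to $1$.
\end{proof}

Each statement has a meaning in terms of the forest $T_1(t)$, and each survives for general $F$. The left side of the identity in \eqref{eq:firstcount} is the number of edges accepted up to time $t$, divided by $n$. On the right, the giant tree has about $\rho_1n$ edges, and the $(1-\rho_1)n$ vertices outside it span about $\frac12t(1-\rho_1)^2n$ edges, almost all of which are accepted because small components rarely contain cycles. The inequality $t(1-\rho_1)\le1$ says that the graph outside the giant has mean degree at most one. Together they trap the number of accepted edges between $\rho_1$ and $\frac12(1+\rho_1)$, and both bounds tend to $1$: this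 is the conservation law. Propositions~\ref{prop:count} and~\ref{prop:dual} are the general versions. The lower bound, that a forest has at least as many edges as its giant, will bound the width of the profiles.

The next example shows that such an extra input is necessary.

\begin{example}\label{ex:toy}
Let $\mu$ be the uniform distribution on $[1,3]$ and define $LF\ge0$ by $(LF)(x)^2=\int F(x-y)^2\,\mu(dy)$. The operator $L$ is monotone and commutes with translations, and by \eqref{eq:shift}, $\int(F^2-(LF)^2)=\int y\,\mu(dy)=2$ whenever $F$ increases from $0$ to $1$. But $(L^k\rho_0)^2$ is the distribution function of a sum of $k$ independent variables with law $\mu$. It vanishes exactly on $(-\infty,k]$, so the thresholds advance with speed $1$, while by the central limit theorem the bulk sits at $2k$ and has width of order $\sqrt k$.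
\end{example}

\section{The operator $M$}\label{sec:M}

We shall integrate by parts in the following form. Let $F\in\mathcal D$, let $u$ be a bounded Borel function and $\varphi$ a Lipschitz function on $(-\infty,s]$, and put $A(y)=\int_{z\le y}u\,dF$. Then
\begin{equation}\label{eq:parts}
\int_{y\le s}\varphi\,u\,dF=\varphi(s)A(s)-\int_{-\infty}^s\varphi'(y)A(y)\,dy .
\end{equation}
Indeed, write $\varphi(y)=\varphi(s)-\int_y^s\varphi'$ and apply Fubini's theorem, which is allowed because $J_F(s)<\infty$.

\subsection{Monotonicity}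

\begin{lemma}\label{lem:mono}
Let $F,G\in\mathcal D$ and $t,c\in\mathbb R$.
\begin{enumerate}
\item[(a)] $\Phi\ge0$ solves \eqref{eq:fp} if and only if $\Phi=0$ on $[t,\infty)$ and $\Phi(x)=\int_x^tg(s)\,ds$ for $x\le t$, where $g(s)=\int_{y\le s}(1-e^{-\Phi})\,dF$. Solutions are nonincreasing, $1$-Lipschitz and bounded by $J_F(t)$, and $0\le MF\le F$.
\item[(b)] $M(F(\cdot-c))=(MF)(\cdot-c)$.
\item[(c)] If $F\le G$ on $(-\infty,t)$, then every solution of \eqref{eq:fp} for $F$ lies below some solution for $G$, and $MF(t)\le MG(t)$.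
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x\le t$ we have $(t-x\vee y)_+=\int_x^t\mathbf 1[y\le s]\,ds$, and for $x\ge t$ the kernel vanishes. Fubini's theorem gives the equivalence, and $0\le g\le F\le1$ gives the rest. (b) The kernel is unchanged when $t,x,y$ are all shifted by $c$.

(c) Let $\Phi$ be a solution for $F$ and $\varphi=1-e^{-\Phi}$, a Lipschitz nonincreasing function with $\varphi(t)=0$. By \eqref{eq:parts}, for $s\le t$,
\[
\int_{y\le s}\varphi\,dF=\varphi(s)F(s)+\int_{-\infty}^s(-\varphi')F\,dy\le\varphi(s)G(s)+\int_{-\infty}^s(-\varphi')G\,dy=\int_{y\le s}\varphi\,dG .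
\]
Let $\mathcal N\Phi$ be the right side of \eqref{eq:fp} with $G$ in place of $F$. Integrating over $s\in[x,t]$ gives $\Phi\le\mathcal N\Phi$. The map $\mathcal N$ is monotone and bounded by $J_G(t)$, so $\mathcal N^j\Phi$ increases with $j$ to a finite limit $\Phi^*\ge\Phi$, which solves \eqref{eq:fp} for $G$ by monotone convergence. Then $MG(t)\ge\int_{y\le t}(1-e^{-\Phi^*})\,dG\ge\int_{y\le t}\varphi\,dG\ge\int_{y\le t}\varphi\,dF$.
\end{proof}

For instance, if $F$ vanishes on $(-\infty,x_0)$ then $F\le\mathbf 1_{[x_0,\infty)}$, so $MF\le\rho_1(\cdot-x_0)$ by \eqref{eq:step}: each application of $M$ moves the threshold by at least $1$.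

\subsection{Shooting from the left}

We need to know how $MF(t)$ depends on $t$, and the difficulty is that $t$ enters the kernel of \eqref{eq:fp}. By Lemma~\ref{lem:mono}(a), however, a solution satisfies $\Phi'=-g$ on $(-\infty,t]$, formally $\Phi''=-(1-e^{-\Phi})F'$, with $\Phi'(-\infty)=0$; the parameter $t$ appears only in the boundary condition $\Phi(t)=0$. So we prescribe the value $a=\Phi(-\infty)$, solve from the left, and record the place $t(a)$ where the solution first vanishes.

For the rest of this section $F\in\mathcal F$ and $J=J_F$. A Borel function is \emph{admissible} if it is bounded on every half-line $(-\infty,x]$, and \emph{locally uniformly} means uniformly on every such half-line. For admissible $u$ put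
\[
(Ku)(x)=\int_{y\le x}(x-y)\,u(y)\,dF(y)=\int_{-\infty}^x\int_{y\le s}u\,dF\,ds .
\]
Since $F$ is continuous, $Ku$ is $C^1$ with $(Ku)'(x)=\int_{y\le x}u\,dF$; both $Ku$ and $(Ku)'$ tend to $0$ at $-\infty$; and $K1=J$. The finiteness of $J$ is what makes $K$ well defined.

\begin{lemma}\label{lem:volterra}
(a) $K^m1\le J^m/m!$ for all $m\ge0$. (b) If $u$ is admissible, $c\ge0$ is nondecreasing and $0\le u\le c+Ku$, then $u\le ce^J$. (c) Let $\theta(y,z)$ be Borel and $1$-Lipschitz in $z$, with $\theta(y,0)=0$, and let $a\in\mathbb R$. Then $u=a-K[\theta(\cdot,u)]$ has exactly one bounded solution on each half-line $(-\infty,x]$, hence exactly one admissible solution on $\mathbb R$, and $|u|\le|a|e^J$.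
\end{lemma}

\begin{proof}
(a) For $v\ge0$ nondecreasing, $(Kv)'\le vF$. With $v=J^m/m!$ this gives $(Kv)'\le(J^{m+1}/(m+1)!)'$, so $Kv\le J^{m+1}/(m+1)!$; induct, using that $K$ is positive. (b) Iterating, $u(x)\le c(x)\sum_{j<m}J(x)^j/j!+(K^mu)(x)$, and the last term tends to $0$ by (a). (c) On bounded functions on $(-\infty,x]$ with the supremum norm, the $m$th iterate of $u\mapsto a-K[\theta(\cdot,u)]$ has Lipschitz constant at most $J(x)^m/m!$, which is less than $1$ for large $m$. The bound follows from $|u|\le|a|+K|u|$ and (b).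
\end{proof}

To follow solutions through their first zero we extend the nonlinearity: let $f(z)=1-e^{-z}$ for $z\ge0$ and $f(z)=z$ for $z<0$. Then $f$ is $C^1$, $0\le f'\le1$, and $f'$ is $1$-Lipschitz. For $a\in\mathbb R$ let $\Phi_a$ and $\Psi_a$ be the admissible solutions of
\[
\Phi_a=a-Kf(\Phi_a),\qquad \Psi_a=1-K\big(f'(\Phi_a)\Psi_a\big).
\]
The second equation is the derivative of the first with respect to $a$. Both functions are $C^1$ in $x$, with $\Phi_a'(x)=-\int_{y\le x}f(\Phi_a)\,dF$ and $\Psi_a'(x)=-\int_{y\le x}f'(\Phi_a)\Psi_a\,dF$, and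
\begin{equation}\label{eq:bounds}
|\Phi_a|\le|a|e^J,\qquad|\Phi_a'|\le|a|Fe^J,\qquad|\Psi_a|\le e^J,\qquad|\Psi_a'|\le Fe^J .
\end{equation}
Since $\Phi_0=0$, the function $h=h_F:=\Psi_0$ solves the linear equation $h=1-Kh$.

\begin{lemma}\label{lem:diff}
As $\varepsilon\to0$, $(\Phi_{a+\varepsilon}-\Phi_a)/\varepsilon\to\Psi_a$ and $(\Phi'_{a+\varepsilon}-\Phi'_a)/\varepsilon\to\Psi'_a$ locally uniformly. The functions $\Phi_a(x),\Phi_a'(x),\Psi_a(x),\Psi_a'(x)$ are jointly continuous in $(a,x)$; in particular $\Phi_a(x)$ is jointly $C^1$.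
\end{lemma}

\begin{proof}
Let $\Delta=(\Phi_{a+\varepsilon}-\Phi_a)/\varepsilon$ and $c_\varepsilon=\int_0^1f'(\Phi_a+s\varepsilon\Delta)\,ds\in[0,1]$. Then $(f(\Phi_{a+\varepsilon})-f(\Phi_a))/\varepsilon=c_\varepsilon\Delta$, so $\Delta=1-K(c_\varepsilon\Delta)$. Hence $|\Delta|\le e^J$ and $|c_\varepsilon-f'(\Phi_a)|\le|\varepsilon|e^J$. From
\[
\Delta-\Psi_a=-K\big(f'(\Phi_a)(\Delta-\Psi_a)\big)-K\big((c_\varepsilon-f'(\Phi_a))\Delta\big)
\]
we get $|\Delta-\Psi_a|\le|\varepsilon|Je^{2J}+K|\Delta-\Psi_a|$, so $|\Delta-\Psi_a|\le|\varepsilon|Je^{3J}$ by Lemma~\ref{lem:volterra}(b). Consequently $c_\varepsilon\Delta\to f'(\Phi_a)\Psi_a$ locally uniformly, and integrating against $dF$ gives the second limit. The displayed identity also holds with $\Psi_{a+\varepsilon}$ in place of $\Delta$ and $f'(\Phi_{a+\varepsilon})$ in place of $c_\varepsilon$, so $|\Psi_{a+\varepsilon}-\Psi_a|\le|\varepsilon|Je^{3J}$. Thus $\Phi_a$, $\Psi_a$, $f(\Phi_a)$ and $f'(\Phi_a)\Psi_a$ depend continuously on $a$, locally uniformly in $x$, and joint continuity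 of all four functions follows.
\end{proof}

We use three times the following stability of first zeros, referred to as (Z). Let $u$ be $C^1$, positive and nonincreasing on $(-\infty,z)$, with $u(z)=0$ and $u'(z)<0$, and let continuous functions $u_j$ tend to $u$ locally uniformly. Then for large $j$ the function $u_j$ has a first zero $z_j$, and $z_j\to z$. Indeed, for small $\varepsilon>0$ we have $u\ge u(z-\varepsilon)>0$ on $(-\infty,z-\varepsilon]$ and $u(z+\varepsilon)<0$, so for large $j$ the function $u_j$ is positive on $(-\infty,z-\varepsilon]$ and negative at $z+\varepsilon$.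

\begin{lemma}\label{lem:zeros}
The function $h$ has a first zero $\sigma_F\in\mathbb R$; it is nonincreasing on $(-\infty,\sigma_F]$ and $h'(\sigma_F)<0$. For $a>0$ the function $\Phi_a$ has a first zero $t(a)$; it is nonincreasing on $(-\infty,t(a)]$ and $r(a):=-\Phi_a'(t(a))>0$. With $\Phi=\Phi_a$, $\Psi=\Psi_a$, $t=t(a)$, $r=r(a)$ and $q=e^{-\Phi}$, the function $\Psi$ is positive and nonincreasing on $(-\infty,t]$, and
\begin{equation}\label{eq:wr}
r\,\Psi(t)=\int_{y\le t}\Psi\,(1-q-\Phi q)\,dF .
\end{equation}
The map $a\mapsto t(a)$ is an increasing $C^1$ bijection from $(0,\infty)$ to $(\sigma_F,\infty)$ with $t'(a)=\Psi(t)/r>0$. Moreover $r(a)\le a$ and $\Phi_a\ge a-J$ on $(-\infty,t(a)]$.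
\end{lemma}

\begin{proof}
\emph{First zeros.} On any half-line on which $\Phi\ge0$, the derivative $\Phi'=-\int_{y\le\cdot}f(\Phi)\,dF$ is nonpositive and nonincreasing. If $\Phi>0$ everywhere, choose $x_1$ with $F(x_1)>0$ (here $F\not\equiv0$ is used); then $\Phi'\le\Phi'(x_1)<0$ on $[x_1,\infty)$, which forces $\Phi$ to become negative. As $\Phi(-\infty)=a>0$, there is a first zero $t$. If $\Phi'(t)=0$, then $\Phi'=0$ on $(-\infty,t]$ and $\Phi(t)=a$, which is false; so $r>0$. The same words apply to $h$, with $h'=-\int_{y\le\cdot}h\,dF$ and $h(-\infty)=1$. By (Z) and Lemma~\ref{lem:diff}, $t(\cdot)$ is continuous, so near $a$ it is the function given by the implicit function theorem for the equation $\Phi_a(x)=0$. Hence it is $C^1$ and $t'(a)=\Psi(t)/r$.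

\emph{Positivity of $\Psi$.} We compare $\Psi$ with $\Phi$ through their Wronskian, using the strict concavity of $1-e^{-z}$ in the form $1-e^{-z}-ze^{-z}>0$ for $z>0$. On $(-\infty,t]$ we have $f(\Phi)=1-q$ and $f'(\Phi)=q$. Apply \eqref{eq:parts} with $(\varphi,u)=(\Psi,1-q)$, $A=-\Phi'$, and with $(\varphi,u)=(\Phi,q\Psi)$, $A=-\Psi'$, and subtract; the terms $\int\Phi'\Psi'$ cancel, and for $x\le t$
\begin{equation}\label{eq:wr0}
\int_{y\le x}\Psi\,(1-q-\Phi q)\,dF=\Phi(x)\Psi'(x)-\Psi(x)\Phi'(x).
\end{equation}
Suppose that $\Psi$ has a first zero $x_1\le t$. On $(-\infty,x_1]$ the derivative $\Psi'=-\int_{y\le\cdot}q\Psi\,dF$ is nonpositive and nonincreasing, and $\Psi$ falls from $1$ to $0$, so $\Psi'(x_1)<0$ and therefore $F(x_1)>0$. At $x=x_1$ the right side of \eqref{eq:wr0} is $\Phi(x_1)\Psi'(x_1)\le0$. The left side is positive, since the integrand is positive on $(-\infty,x_1)$ and this open half-line has mass $F(x_1)>0$, $F$ being continuous. This contradiction shows $\Psi>0$ on $(-\infty,t]$, hence $\Psi'\le0$ there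 and $t'(a)>0$. At $x=t$, \eqref{eq:wr0} is \eqref{eq:wr}.

\emph{The range of $t$.} By Lemma~\ref{lem:diff}, $\Phi_a/a\to h$ locally uniformly as $a\downarrow0$, so $t(a)\to\sigma_F$ by (Z). On $(-\infty,t(a)]$ we have $0\le f(\Phi_a)\le\min(1,a)$, whence $r(a)\le a$ and $\Phi_a\ge a-K1=a-J$. At $x=t(a)$ this gives $J(t(a))\ge a$, so $t(a)\to\infty$ as $a\to\infty$.
\end{proof}

\begin{proposition}\label{prop:sol}
Let $F\in\mathcal F$. For $t\le\sigma_F$ the only solution of \eqref{eq:fp} is $0$, and $MF(t)=0$. For $t=t(a)>\sigma_F$ there is exactly one nonzero solution, equal to $\Phi_a$ on $(-\infty,t]$ and to $0$ on $[t,\infty)$; it is positive on $(-\infty,t)$, and $MF(t(a))=r(a)>0$. Also $\sigma_{F(\cdot-c)}=\sigma_F+c$.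
\end{proposition}

\begin{proof}
Let $\Phi\ne0$ be a solution and $a=\Phi(-\infty)>0$. By Lemma~\ref{lem:mono}(a), $\Phi(x)=a-\int_{-\infty}^xg=a-Kf(\Phi)(x)$ for $x\le t$, so $\Phi=\Phi_a$ on $(-\infty,t]$ by Lemma~\ref{lem:volterra}(c). As $\Phi_a(t)=0$ we have $t\ge t(a)$, and $t>t(a)$ is impossible because $\Phi_a<0$ just after $t(a)$. So $t=t(a)>\sigma_F$, and this determines $a$. Conversely, for $x\le t(a)$ we have $\Phi_a(x)=\int_x^{t(a)}(-\Phi_a')=\int_x^{t(a)}\int_{y\le s}(1-e^{-\Phi_a})\,dF\,ds$, which is the condition of Lemma~\ref{lem:mono}(a), and $\int_{y\le t(a)}(1-e^{-\Phi_a})\,dF=r(a)$. The last claim follows from Lemma~\ref{lem:mono}(b), since $\sigma_F=\sup\{t:MF(t)=0\}$.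
\end{proof}

So the threshold of $MF$ is the first zero of the solution of a linear equation. We call the largest solution of \eqref{eq:fp} (zero or not) the \emph{maximal solution} for $F$ and $t$.

\begin{example}\label{ex:unif}
Let $dF$ be uniform on $[0,\ell]$. Then $h=1$ on $(-\infty,0]$, $h''=-h/\ell$ on $[0,\ell]$ and $h''=0$ afterwards, so $h(x)=\cos(x/\sqrt\ell)$ on $[0,\ell]$. If $\sqrt\ell<\pi/2$, the linear continuation vanishes at $\sigma_F=\ell+\sqrt\ell\cot\sqrt\ell$, which tends to $1=\sigma_1$ as $\ell\to0$. If $\sqrt\ell\ge\pi/2$, then $\sigma_F=\frac\pi2\sqrt\ell$, far to the left of the median $\ell/2$ when $\ell$ is large: for a wide profile the next threshold is decided by the left end alone.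
\end{example}

\subsection{Regularity and strict monotonicity}

Compactness of the orbit requires a modulus of continuity that does not depend on $F$. The constant $2$ below is the slope of $\rho_1$ at its threshold, as $\tau(\rho)=1+\rho/2+\cdots$ in the proof of Lemma~\ref{lem:first}.

\begin{proposition}\label{prop:lip}
If $F\in\mathcal F$, then $MF\in\mathcal F$; it vanishes exactly on $(-\infty,\sigma_F]$, is strictly increasing on $[\sigma_F,\infty)$, and is $2$-Lipschitz. Moreover $r$ is $C^1$ with $r'(a)=\int_{y\le t(a)}q\Psi\,dF$.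
\end{proposition}

\begin{proof}
Use the notation of Lemma~\ref{lem:zeros}. For $b$ near $a$,
\[
r(b)-r(a)=-\big[\Phi'_b(t(a))-\Phi_a'(t(a))\big]-\big[\Phi_b'(t(b))-\Phi_b'(t(a))\big].
\]
The first bracket is $(b-a)\Psi'(t)+o(|b-a|)$ by Lemma~\ref{lem:diff}. The second is, up to sign, the integral of $f(\Phi_b)\,dF$ between $t(a)$ and $t(b)$. There $|f(\Phi_b)|\le|\Phi_b|=O(|t(b)-t(a)|)=O(|b-a|)$, because $\Phi_b(t(b))=0$ and $\Phi'_b$ is bounded by \eqref{eq:bounds}, and the mass $|F(t(b))-F(t(a))|$ tends to $0$ by continuity of $F$. So $r'(a)=-\Psi_a'(t(a))=\int_{y\le t}q\Psi\,dF$, which is continuous in $a$, and positive since $F(t)\ge r>0$. By \eqref{eq:wr} and $\Phi=-\log q$,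
\[
(MF)'(t)=\frac{r'}{t'}=\frac{r^2\,r'}{r\Psi(t)}=\frac{r^2\int_{y\le t}q\Psi\,dF}{\int_{y\le t}\Psi\,(1-q+q\log q)\,dF}>0 .
\]
On $(0,1]$ we have $1-q+q\log q\ge\frac12(1-q)^2$: the difference vanishes at $q=1$ and has derivative $\log q+1-q\le0$. Recall Chebyshev's inequality: if $u,v$ are both nonincreasing and $\nu$ is a finite measure on $\mathbb R$, then $\nu(\mathbb R)\int uv\,d\nu\ge\int u\,d\nu\int v\,d\nu$, as one sees by integrating $(u(x)-u(y))(v(x)-v(y))\ge0$ against $\nu\otimes\nu$. The functions $\Psi$ and $(1-q)^2$ are nonincreasing on $(-\infty,t]$, and $r^2=(\int_{y\le t}(1-q)\,dF)^2\le F(t)\int_{y\le t}(1-q)^2\,dF$ by the Cauchy--Schwarz inequality. Hence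
\[
\int_{y\le t}\Psi(1-q)^2\,dF\ge\frac1{F(t)}\int_{y\le t}\Psi\,dF\int_{y\le t}(1-q)^2\,dF\ge\frac{r^2}{F(t)^2}\int_{y\le t}\Psi\,dF ,
\]
and since $q\le1$ we obtain $(MF)'(t)\le2F(t)^2\le2$ on $(\sigma_F,\infty)$. Continuity at $\sigma_F$ holds because $r(a)\le a\to0$. Finally $MF\le F$ gives $MF(-\infty)=0$ and $J_{MF}<\infty$.
\end{proof}

\begin{proposition}\label{prop:strict}
If $F,G\in\mathcal F$, $F\le G$ and $F(y_0)<G(y_0)$, then $MF(t)<MG(t)$ for all $t>\max(y_0,\sigma_G)$.
\end{proposition}

\begin{proof}
Let $\Phi^*$ be the nonzero solution for $G$ and $t$, and $\varphi=1-e^{-\Phi^*}$; thus $\varphi>0$ on $(-\infty,t)$ and $\varphi(t)=0$. By Lemma~\ref{lem:mono}(c) the maximal solution for $F$ lies below $\Phi^*$, so $MF(t)\le\int_{y\le t}\varphi\,dF$, and by \eqref{eq:parts}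
\[
MG(t)-MF(t)\ge\int_{y\le t}\varphi\,dG-\int_{y\le t}\varphi\,dF=\int_{-\infty}^t(G-F)(-\varphi')\,dy .
\]
The integrand is nonnegative, and $-\varphi'(y)=e^{-\Phi^*(y)}\int_{z\le y}\varphi\,dG>0$ whenever $y<t$ and $G(y)>0$. By continuity of $F$ and $G$, both factors are positive in a neighborhood of $y_0$.
\end{proof}

\subsection{The conservation law and the contraction}

For $t\in\mathbb R$ and $s\le t$ let $Q_t(s)=\int_{y\le s}e^{-\Phi}\,dF$, where $\Phi$ is the maximal solution for $F$ and $t$; thus $0\le Q_t\le F$ and $Q_t(t)=F(t)-MF(t)$. In the model, $Q_t(s)$ is the fraction of vertices that have joined the giant of $T_k$ by time $s$ and are outside the giant of $T_{k+1}(t)$, and edges among them are offered at rate $\frac n2Q_t(s)^2$. The next two results extend the two parts of \eqref{eq:firstcount}, where $Q_t=1-\rho_1(t)$ on $[0,t]$.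

\begin{proposition}\label{prop:count}
For $F\in\mathcal F$ and $t\in\mathbb R$,
\begin{equation}\label{eq:count}
\tfrac12\int_{-\infty}^t\big(F^2-(MF)^2\big)\,ds=MF(t)+\tfrac12\int_{-\infty}^tQ_t(s)^2\,ds .
\end{equation}
\end{proposition}

\begin{proof}
For $t\le\sigma_F$ we have $Q_t=F$ and $MF=0$ on $(-\infty,t]$, so both sides equal $\frac12\int_{-\infty}^tF^2$. For $t=t(a)$ we differentiate the right side in $a$. Let $Q=Q^{(a)}=F+\Phi_a'$, defined on all of $\mathbb R$ and equal to $Q_t$ on $(-\infty,t]$, and let $Z(a)=r(a)+\frac12\int_{-\infty}^{t(a)}Q^2\,ds$. By Lemma~\ref{lem:diff}, $\partial_aQ=\Psi_a'$, and by \eqref{eq:bounds}, $|Q\Psi_a'|\le CF^2$ for $a$ in a compact set and $s\le x$; the bound is integrable on $(-\infty,x]$ since $F^2\le F$. So $(a,x)\mapsto\frac12\int_{-\infty}^xQ^2$ is $C^1$, and $Z'=r'+\frac12Q(t)^2t'+\int_{-\infty}^tQ\Psi'\,ds$. By \eqref{eq:parts} with $(\varphi,u)=(\Psi,q)$ and Proposition~\ref{prop:lip},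
\[
\int_{-\infty}^tQ\Psi'\,ds=Q(t)\Psi(t)-\int_{y\le t}q\Psi\,dF=Q(t)\Psi(t)-r' .
\]
With $\Psi(t)=rt'$ and $Q(t)=F(t)-r$,
\[
Z'(a)=t'\Big(\tfrac12(F(t)-r)^2+(F(t)-r)r\Big)=\tfrac12t'\big(F(t)^2-r^2\big).
\]
As $a\downarrow0$ we have $r\to0$, $t(a)\to\sigma_F$ and $0\le F-Q\le aF$ on $(-\infty,t(a)]$, so $Z(a)\to\frac12\int_{-\infty}^{\sigma_F}F^2$. Integrating $Z'$ and substituting $s=t(a)$ gives $Z(a)=\frac12\int_{-\infty}^{\sigma_F}F^2+\frac12\int_{\sigma_F}^{t(a)}(F^2-(MF)^2)\,ds$, which is \eqref{eq:count}.
\end{proof}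

To bound the last term of \eqref{eq:count} we write it as a quadratic form. The positive function $\Psi$ is a supersolution for its kernel, and this is the analytic form of the statement that the graph outside the giant is not supercritical.

\begin{proposition}\label{prop:dual}
For $F\in\mathcal F$ and $t\in\mathbb R$ we have $\int_{-\infty}^tQ_t^2\,ds\le F(t)-MF(t)$. Hence
\begin{equation}\label{eq:sandwich}
MF(t)\le\tfrac12\int_{-\infty}^t\big(F^2-(MF)^2\big)\,ds\le\tfrac12\big(F(t)+MF(t)\big).
\end{equation}
If $F\in\mathcal P$, then $MF\in\mathcal P$ and $\int_{\mathbb R}(F^2-(MF)^2)=2$.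
\end{proposition}

\begin{proof}
Let $t=t(a)>\sigma_F$ and $\kappa(x,y)=(t-x\vee y)_+$. For $x\le t$,
\[
\Psi(x)=\Psi(t)+\int_x^t\int_{y\le s}q\Psi\,dF\,ds=\Psi(t)+\int_{y\le t}\kappa(x,y)q(y)\Psi(y)\,dF(y),
\]
so $\int_{y\le t}\kappa(x,y)q\Psi\,dF(y)\le\Psi(x)$, and $\Psi\ge\Psi(t)>0$. By Fubini's theorem, then by $1\le\frac12\big(\frac{\Psi(y)}{\Psi(x)}+\frac{\Psi(x)}{\Psi(y)}\big)$ and the symmetry of $\kappa$,
\begin{align*}
\int_{-\infty}^tQ_t^2\,ds&=\iint_{x,y\le t}\kappa(x,y)q(x)q(y)\,dF(x)\,dF(y)\\
&\le\int_{x\le t}\frac{q(x)}{\Psi(x)}\int_{y\le t}\kappa(x,y)q(y)\Psi(y)\,dF(y)\,dF(x)\le\int_{x\le t}q\,dF=F(t)-MF(t).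
\end{align*}
For $t<\sigma_F$ the same computation holds with $q=1$ and $h\ge h(t)>0$ in place of $\Psi$; it gives $\int_{-\infty}^tF^2\le F(t)$, and this extends to $t=\sigma_F$ by continuity. Now \eqref{eq:sandwich} follows from \eqref{eq:count}.

Let $F\in\mathcal P$ and fix $x$. If $a>J(x)$ and $t(a)\ge x$, then $\Phi_a\ge a-J(x)$ on $(-\infty,x]$, so $MF(t(a))\ge(1-e^{-(a-J(x))})F(x)$. Letting $a\to\infty$ and then $x\to\infty$ gives $MF(+\infty)=1$. As $t\to\infty$ both bounds in \eqref{eq:sandwich} tend to $1$.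
\end{proof}

For $F,G\in\mathcal P$ the function $F\vee G$ is in $\mathcal P$, and $M(F\vee G)\ge MF\vee MG$ by Lemma~\ref{lem:mono}(c). Define the \emph{defect}
\[
D(F,G)=\int_{\mathbb R}\big[(M(F\vee G))^2-(MF\vee MG)^2\big]\,dx\ \ge0 .
\]

\begin{proposition}\label{prop:contr}
If $F,G\in\mathcal P$ and $F^2-G^2\in L^1$, then $(MF)^2-(MG)^2\in L^1$ and
\begin{equation}\label{eq:contr}
\int|F^2-G^2|-\int|(MF)^2-(MG)^2|=2D(F,G)\ge0 .
\end{equation}
\end{proposition}

\begin{proof}
Let $H=F\vee G$. In the identity $(MH)^2-(MF)^2=(H^2-F^2)-(H^2-(MH)^2)+(F^2-(MF)^2)$ the three terms on the right are integrable, and the last two integrals are both $2$. So $\int((MH)^2-(MF)^2)=\int(H^2-F^2)$, and the same holds with $G$ for $F$. Adding,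
\[
\int\big(2(MH)^2-(MF)^2-(MG)^2\big)=\int(2H^2-F^2-G^2)=\int|F^2-G^2| .
\]
The integrand on the left is the sum of the nonnegative functions $2[(MH)^2-(MF\vee MG)^2]$ and $2(MF\vee MG)^2-(MF)^2-(MG)^2=|(MF)^2-(MG)^2|$.
\end{proof}

\subsection{Continuity}

Two kinds of continuity are needed: of the threshold $\sigma_F$ and of the values $MF(t)$. The first requires control of the left tail, the second does not.

\begin{proposition}\label{prop:thr}
If $F_j,F\in\mathcal F$ and $\int_{-\infty}^x|F_j-F|\to0$ for every $x$, then $\sigma_{F_j}\to\sigma_F$.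
\end{proposition}

\begin{proof}
Let $K_j,J_j,h_j$ belong to $F_j$. Then $h_j-h=-K_j(h_j-h)+(K-K_j)h$. Fix $x$ and let $\varphi(y)=(x-y)h(y)$ for $y\le x$. By \eqref{eq:bounds} and $(x-y)F(y)\le\int_y^xF\le J(x)$,
\[
|\varphi'(y)|\le|h(y)|+(x-y)|h'(y)|\le(1+J(x))e^{J(x)} .
\]
Since $\varphi(x)=0$, \eqref{eq:parts} gives $(K-K_j)h(x)=-\int_{-\infty}^x\varphi'(F-F_j)\,dy$, which is at most $c_j(x):=(1+J(x))e^{J(x)}\int_{-\infty}^x|F_j-F|$ in absolute value. The function $c_j$ is nondecreasing, so $|h_j-h|\le c_je^{J_j}$ by Lemma~\ref{lem:volterra}(b) for $K_j$. As $c_j(x)\to0$ and $J_j(x)\to J(x)$, we get $h_j\to h$ locally uniformly, and (Z) applies.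
\end{proof}

\begin{remark}\label{rem:thr}
Uniform convergence of $F_j$ does not suffice. Let $F_j=F\vee G_j$ with $G_j(x)=j^{-1}\min(1,(x+j^2)_+)$. Then $|F_j-F|\le1/j$, while $F_j\ge j^{-1}\mathbf 1_{[1-j^2,\infty)}$, so by \eqref{eq:step} and monotonicity $\sigma_{F_j}\le1-j^2+j\to-\infty$. A tiny fraction of vertices, given enough time, forms a tiny giant.
\end{remark}

We recall two facts on monotone functions. Helly's selection theorem: every uniformly bounded sequence of nondecreasing functions on an interval has a pointwise convergent subsequence. P\'olya's theorem: if nondecreasing $[0,1]$-valued functions $F_j$ converge pointwise to a continuous $F$ with $F(-\infty)=0$, the convergence is uniform on every $(-\infty,t]$, and on $\mathbb R$ if $F(+\infty)=1$; moreover $\int_{(x,s]}\varphi\,dF_j\to\int_{(x,s]}\varphi\,dF$ for $\varphi$ continuous on $[x,s]$, when the $F_j$ are right-continuous.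

\begin{proposition}\label{prop:cont}
If $F_j,F\in\mathcal F$ and $F_j\to F$ pointwise, then $MF_j\to MF$ pointwise.
\end{proposition}

\begin{proof}
Fix $t$. Compactness shows that limits of solutions are solutions, but they might be the zero solution; this is excluded by comparison from below.

\emph{Step 1: every limit point of $(MF_j(t))$ is $0$ or $MF(t)$.} Let $\Phi_j$ be the maximal solution for $F_j$ and $t$, and $g_j(s)=\int_{y\le s}(1-e^{-\Phi_j})\,dF_j$ for $s\le t$. Then $g_j$ is nondecreasing, $g_j\le F_j$, $\Phi_j(x)=\int_x^tg_j$ and $g_j(t)=MF_j(t)$. Pass to a subsequence along which $MF_j(t)$ converges to a given limit point and, by Helly's theorem, $g_j\to g$ pointwise on $(-\infty,t]$. Then $g\le F$. With $\Phi(x)=\int_x^tg$ we have $\sup_{[-A,t]}|\Phi_j-\Phi|\le\int_{-A}^t|g_j-g|\to0$ for each $A$. For $-A<s\le t$,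
\begin{align*}
\Big|g_j(s)-\int_{y\le s}(1-e^{-\Phi})\,dF\Big|\le{}& F_j(-A)+F(-A)+\sup_{[-A,t]}|\Phi_j-\Phi|\\
&+\Big|\int_{(-A,s]}(1-e^{-\Phi})\,(dF_j-dF)\Big| .
\end{align*}
The right side tends to $2F(-A)$ as $j\to\infty$, and then to $0$ as $A\to\infty$. So $g(s)=\int_{y\le s}(1-e^{-\Phi})\,dF$, the function $\Phi$ extended by $0$ solves \eqref{eq:fp} for $F$, and $g(t)\in\{0,MF(t)\}$ by Proposition~\ref{prop:sol}. If $t\le\sigma_F$ the proof is complete.

\emph{Step 2: $t>\sigma_F$.} For $0<\varepsilon<\sup F$ let $F^\varepsilon=(F-\varepsilon)_+\in\mathcal F$. Since $F-F^\varepsilon=\min(F,\varepsilon)$, dominated convergence and Proposition~\ref{prop:thr} give $\sigma_{F^\varepsilon}\to\sigma_F$ as $\varepsilon\to0$. So $MF^\varepsilon(t)>0$ for some $\varepsilon$, which we fix. By P\'olya's theorem $F_j\ge F^\varepsilon$ on $(-\infty,t]$ for large $j$, hence $MF_j(t)\ge MF^\varepsilon(t)>0$ by Lemma~\ref{lem:mono}(c). Thus $0$ is not a limit point, and $MF_j(t)\to MF(t)$ by Step~1.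
\end{proof}

The following consequence describes the case of asymptotic equality in \eqref{eq:contr}. It is the rigidity on which existence, uniqueness and stability of the wave all rest.

\begin{lemma}\label{lem:order}
Let $U_j,V_j,U,V\in\mathcal P$ with $U_j\to U$ and $V_j\to V$ pointwise and $D(U_j,V_j)\to0$. Then $U\le V$ or $V\le U$. In particular this holds if $D(U,V)=0$.
\end{lemma}

\begin{proof}
Let $H=U\vee V$. Since $U_j\vee V_j\to H$, Proposition~\ref{prop:cont} and Fatou's lemma give $D(U,V)=0$. The integrand is continuous and nonnegative, so $MH=MU\vee MV$. If $H\ne U$ and $H\ne V$, then Proposition~\ref{prop:strict} gives $MH(t)>MU(t)$ and $MH(t)>MV(t)$ for all large $t$, a contradiction. So $H=U$ or $H=V$.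
\end{proof}

\section{The recursion $\rho_{k+1}=M\rho_k$}\label{sec:rec}

This recursion is also in \cite{JS}; we include a proof. We write $X_n=o_p(a_n)$ if $X_n/a_n\to0$ in probability, and \emph{whp} for ``with probability tending to $1$ as $n\to\infty$''. The input is the following result on inhomogeneous random graphs with finitely many types. Let $N_{>m}(\mathcal G)$ be the number of vertices in components of $\mathcal G$ with more than $m$ vertices.

\begin{theorem}[Bollob\'as, Janson and Riordan \cite{BJR}]\label{thm:BJR}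
Let $I$ be finite and $\kappa:I\times I\to(0,\infty)$ symmetric. Let some vertices of $[n]$ have types in $I$, with $n(\mu_x+o_p(1))$ vertices of type $x$ and $\sum_x\mu_x>0$, the other vertices being isolated. Given the types, let edges between vertices of types $x,y$ be present independently with probability $1-e^{-\kappa(x,y)/n}$. Then $C_1/n\to\rho(\kappa)$ in probability and, for each $m\ge1$, $N_{>m}/n\to\rho_{>m}(\kappa)$ in probability, where $\rho_{>m}(\kappa)\downarrow\rho(\kappa)$ as $m\to\infty$ and $\rho(\kappa)=\sum_x\mu_xp_x$ for the maximal solution of $p_x=1-\exp\big(-\sum_y\kappa(x,y)\mu_yp_y\big)$.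
\end{theorem}

If $\sum_x\mu_x=0$, only $o_p(n)$ vertices are not isolated, and the same holds with all limits $0$. Suppose now that $I\subset(-\infty,t)$ and $\kappa(x,y)=t-x\vee y$, and let $F_\mu\in\mathcal D$ be the distribution function of $\mu$. A solution $\Phi$ of \eqref{eq:fp} for $F_\mu$ gives the solution $p_x=1-e^{-\Phi(x)}$ of the finite system, and a solution $p$ of the system gives the solution $\Phi(x)=\sum_y(t-x\vee y)_+\mu_yp_y$ of \eqref{eq:fp}. Hence $\rho(\kappa)=MF_\mu(t)$.

\begin{proposition}\label{prop:rec}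
For every $k\ge1$: $\rho_k\in\mathcal P$, $\rho_k=M\rho_{k-1}$, and for each fixed $t\ge0$, $C_1(T_k(t))/n\to\rho_k(t)$ and $C_2(T_k(t))/n\to0$ in probability. Consequently $\sigma_{k+1}=\sigma_{\rho_k}$.
\end{proposition}

The statement on $C_2$ is carried through the induction because it makes the edges offered inside non-giant components negligible.

\begin{proof}
We use induction on $k$. For $k=1$ and $t>0$ apply Theorem~\ref{thm:BJR} with a single type, $\mu=1$, $\kappa=t$. It gives $C_1/n\to\rho_1(t)$ with $\rho_1$ as in Section~\ref{sec:first}, and $C_1+C_2\le N_{>m}+2m$ gives $C_2=o_p(n)$ on letting $n\to\infty$, then $m\to\infty$. The other claims are \eqref{eq:step} and Lemma~\ref{lem:first}. Assume the statement for $k$ and let $F=\rho_k$, which vanishes on $(-\infty,0]$.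

\emph{Which edges reach $T_{k+1}$.} Say that an edge is offered to $T_{j+1}$ if it is rejected by $T_1,\dots,T_j$. Such an edge has its endpoints connected in $T_j$, so at all times the components of $T_{j+1}$ refine those of $T_j$. Write $u\sim_sv$ if $u,v$ are in the same component of $T_k(s)$. By refinement, an edge $uv$ arriving at time $s$ is offered to $T_{k+1}$ if and only if $u\sim_{s-}v$. Let $\mathcal G_{k+1}(t)$ be the multigraph of edges offered to $T_{k+1}$ by time $t$. The forest $T_{k+1}(t)$ is a spanning forest of it and has the same components.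

\emph{Decoupling.} The offered edges and the relation $\sim$ come from the same Poisson processes. They can be separated because an offered edge has no influence on $T_1,\dots,T_k$. Take independent families $\Pi_{uv},\Pi'_{uv}$ of Poisson processes of rate $1/n$. Construct $T_1,\dots,T_k$, and so $\sim$, from $\Pi$, and set
\[
\Pi''_{uv}(ds)=\mathbf 1[u\not\sim_{s-}v]\,\Pi_{uv}(ds)+\mathbf 1[u\sim_{s-}v]\,\Pi'_{uv}(ds).
\]
Watanabe's theorem states that finitely many counting processes, adapted to one filtration, without common jumps, and such that each becomes a martingale after subtracting $s/n$, are independent Poisson processes of rate $1/n$. It applies to $\Pi''$ in the filtration of $(\Pi,\Pi')$: the indicators are left-continuous and adapted, hence predictable, they add up to $1$, and integrals of bounded predictable processes against compensated Poisson processes are martingales. So $\Pi''$ is a copy of the model. Run the algorithm on $\Pi''$. By induction over the arrivals, its first $k$ forests agree with those built from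 $\Pi$: the points with $u\not\sim_{s-}v$ are common to $\Pi$ and $\Pi''$, and the points with $u\sim_{s-}v$ are rejected by all $k$ forests in both runs. The graph $\mathcal G_{k+1}$ of this run consists of the points of $\Pi'$ with $u\sim_{s-}v$. Since $\sim$ is a function of $\Pi$, conditionally on $\Pi$ the edge multiplicities of $\mathcal G_{k+1}(t)$ are independent Poisson variables with means
\[
\lambda_{uv}=\frac1n\int_0^t\mathbf 1[u\sim_sv]\,ds .
\]

\emph{Discretizing time.} To obtain finitely many types, fix $t>0$ and an integer $L\ge1$, and let $\delta=t/L$, $t_i=i\delta$. Let $\Gamma_i$ be a largest component of $T_k(t_i)$ if $F(t_i)>0$, and $\Gamma_i=\emptyset$ otherwise. Then $|\Gamma_i|/n=F(t_i)+o_p(1)$. Whp the sets are nested, $\Gamma_0\subseteq\dots\subseteq\Gamma_L$: if $\Gamma_i\ne\emptyset$, the component of $T_k(t_{i+1})$ containing $\Gamma_i$ has whp at least $F(t_i)n/2>C_2(T_k(t_{i+1}))$ vertices, so it is the unique largest one. For $s\in[t_i,t_{i+1})$, $u,v\in\Gamma_i$ implies $u\sim_sv$, which implies $u\sim_{t_{i+1}}v$.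 Therefore $\lambda^-_{uv}\le\lambda_{uv}\le\lambda^+_{uv}+\lambda'_{uv}$, where, with sums over $0\le i<L$,
\begin{gather*}
\lambda^-_{uv}=\frac\delta n\sum_i\mathbf 1[u,v\in\Gamma_i],\qquad\lambda^+_{uv}=\frac\delta n\sum_i\mathbf 1[u,v\in\Gamma_{i+1}],\\
\lambda'_{uv}=\frac\delta n\sum_i\mathbf 1\big[u\sim_{t_{i+1}}v,\ \{u,v\}\not\subseteq\Gamma_{i+1}\big].
\end{gather*}
Let $c_i$ be the largest size of a component of $T_k(t_i)$ other than $\Gamma_i$. It equals $C_2$ if $F(t_i)>0$ and $C_1$ if $F(t_i)=0$, so $c_i=o_p(n)$ in both cases. At most $nc_{i+1}/2$ pairs are counted in the $i$th term of $\lambda'$, so $\sum_{\{u,v\}}\lambda'_{uv}\le\frac t2\max_ic_i=o_p(n)$. Given $\Pi$, take for each pair an independent Poisson process of rate $1$ and count its points in $[0,\lambda^-]$, $[0,\lambda]$, $[0,\lambda^+]$ and $(\lambda^+,\lambda^++\lambda']$. This yields a coupling $\mathcal G^-\subseteq\mathcal G_{k+1}(t)\subseteq\mathcal G^+\cup\mathcal G'$ in which each of $\mathcal G^\pm,\mathcal G'$ has independent Poisson multiplicities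 given $\Pi$, with means $\lambda^\pm,\lambda'$, and $|E(\mathcal G')|=o_p(n)$.

\emph{The graphs $\mathcal G^\pm$.} In $\mathcal G^-$ give $u$ the type $t_i$, where $i<L$ is minimal with $u\in\Gamma_i$. In $\mathcal G^+$ give $u$ the type $t_{i}$, where $i<L$ is minimal with $u\in\Gamma_{i+1}$. Vertices without type are isolated. When the $\Gamma_i$ are nested, counting the nonzero terms gives $\lambda^\pm_{uv}=(t-x\vee y)/n$ for $u,v$ of types $x,y$, and all types are less than $t$. Off this event we may redefine $\mathcal G^\pm$ to have these means without affecting limits in probability. For $s\in[t_i,t_{i+1})$, $0\le i<L$, the vertices of type at most $s$ form the set $\Gamma_i$ in $\mathcal G^-$ and $\Gamma_{i+1}$ in $\mathcal G^+$, so the limiting type distribution functions are $F^-(s)=F(t_i)\ge F(s-\delta)$ and $F^+(s)=F(t_{i+1})\le F(s+\delta)$; both vanish for $s<0$, where the same inequalities hold. By Theorem~\ref{thm:BJR} the giants of $\mathcal G^\pm$ have limiting densities $MF^\pm(t)$, and Lemma~\ref{lem:mono}(b),(c),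 valid on $\mathcal D$, give $MF^-(t)\ge MF(t-\delta)$ and $MF^+(t)\le MF(t+\delta)$.

\emph{Conclusion.} From $\mathcal G^-$ we get $C_1(\mathcal G_{k+1}(t))\ge(MF(t-\delta)-o_p(1))n$. Adding edges does not decrease $C_1+C_2$, since the two largest components of the smaller graph lie either in one component or in two components of the larger one. A component of $\mathcal G^+\cup\mathcal G'$ made of $j$ components of $\mathcal G^+$ contains at least $j-1$ edges of $\mathcal G'$, so the two largest components consist of at most $|E(\mathcal G')|+2$ components of $\mathcal G^+$, and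
\[
C_1(\mathcal G_{k+1}(t))+C_2(\mathcal G_{k+1}(t))\le N_{>m}(\mathcal G^+)+\big(|E(\mathcal G')|+2\big)m .
\]
Given $\varepsilon>0$, choose $m$ with $\rho_{>m}\le MF^+(t)+\varepsilon$ for $\mathcal G^+$; then whp $C_1+C_2\le(MF(t+\delta)+2\varepsilon)n$. Since $MF$ is continuous and $\delta,\varepsilon$ are arbitrary, $C_1/n\to MF(t)$ and $C_2/n\to0$ in probability. So $\rho_{k+1}(t)=MF(t)$ for $t>0$; for $t\le0$ both sides are $0$, as $MF\le F$. By Proposition~\ref{prop:dual}, $\rho_{k+1}\in\mathcal P$, and by Proposition~\ref{prop:lip} it vanishes exactly on $(-\infty,\sigma_F]$.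
\end{proof}

\section{Bounded width and the existence of a wave}\label{sec:wave}

Let $V_k(x)=\rho_k(2k+x)$ for $k\ge1$. By translation invariance, $V_k=SV_{k-1}$ for $k\ge2$, and every $V_k$ is $2$-Lipschitz by Lemma~\ref{lem:first} and Proposition~\ref{prop:lip}. The operator $S$ maps $\mathcal P$ to $\mathcal P$, is monotone, commutes with translations, is continuous under pointwise convergence, and satisfies \eqref{eq:contr} with $S$ in place of $M$; the defect $D$ is unchanged when $M$ is replaced by $S$. For $F\in\mathcal P$ write $F^2-(SF)^2=(F^2-(MF)^2)-((SF)^2-(MF)^2)$. Both brackets are nonnegative with integral $2$, by Proposition~\ref{prop:dual} and \eqref{eq:shift}, so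
\begin{equation}\label{eq:S}
\int\big(F^2-(SF)^2\big)=0,\qquad\int\big|F^2-(SF)^2\big|\le4 .
\end{equation}
By Lemma~\ref{lem:first} and Proposition~\ref{prop:dual}, $\int_0^\infty(\rho_{j-1}^2-\rho_j^2)=2$ for all $j\ge1$, and summing gives $\int_0^\infty(1-\rho_k^2)\,dt=2k$. Since $\int_{-2k}^\infty(1-V_k^2)=2k-\int_{-2k}^0V_k^2+\int_0^\infty(1-V_k^2)$ and $V_k=0$ to the left of $-2k$, this says
\begin{equation}\label{eq:norm}
\int_{-\infty}^0V_k^2\,dx=\int_0^\infty(1-V_k^2)\,dx,\qquad\text{that is,}\qquad\int(V_k^2-\mathbf 1_{x>0})\,dx=0 .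
\end{equation}

We measure the width of a profile by $w_k=\int\rho_k(1-\rho_k)\,dt=\int V_k(1-V_k)\,dx$, which is $0$ for a step and, for example, $\ell/6$ for the ramp of Example~\ref{ex:unif}. The bound on $w_k$ compares two estimates of the total weight of the first $k$ trees, heuristically $\gamma_1+\dots+\gamma_k$. These trees have about $kn$ edges, and the $kn$ earliest edges arrive during $[0,2k]$ and weigh $\int_0^{2k}\frac n2\cdot\frac tn\,dt=k^2$; this is a lower bound. On the other hand the fraction of edges of $T_k$ still missing at time $t$ is at most $1-\rho_k(t)$, so $T_k$ weighs at most $\int_0^\infty(1-\rho_k)=2k-w_k$. The upper bounds add up to $k^2+k-\sum_jw_j$, which leaves room for only $1$ per step. Here is the rigorous version. For $k\ge1$ let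
\[
\eta_k(t)=\tfrac12\int_{-\infty}^t(\rho_{k-1}^2-\rho_k^2)\,ds-\rho_k(t),\qquad R_k=\int_{\mathbb R}\eta_k\,dt .
\]
By \eqref{eq:sandwich} for $k\ge2$, and by \eqref{eq:firstcount} for $k=1$,
\begin{equation}\label{eq:eta}
0\le\eta_k\le\tfrac12(\rho_{k-1}-\rho_k).
\end{equation}

\begin{proposition}\label{prop:width}
For all $k\ge1$ we have $\gamma_k=2k-w_k-R_k$ and $\sum_{j=1}^k(w_j+R_j)\le k$. There is an infinite set $\mathcal K$ of integers $k\ge2$ with $w_{k-1}+w_k\le3$. If $w_k\le3$, then $V_k(-12)\le\frac12\le V_k(3)$.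
\end{proposition}

\begin{proof}
All of $w_k$, $R_k$ and $\int_0^\infty(1-\rho_k)$ are at most $\int_0^\infty(1-\rho_k^2)=2k$, and $\int_0^\infty(1-\rho_k)=2k-w_k$ because $1-\rho=(1-\rho^2)-\rho(1-\rho)$. Since $\rho_{k-1}\ge\rho_k$ and $\frac12\int_0^\infty(\rho_{k-1}^2-\rho_k^2)=1$, Tonelli's theorem gives
\[
\gamma_k=\int_0^\infty\tfrac12\int_t^\infty(\rho_{k-1}^2-\rho_k^2)\,ds\,dt=\int_0^\infty(1-\rho_k-\eta_k)\,dt=2k-w_k-R_k ,
\]
where we used $\eta_k=0$ on $(-\infty,0)$. Summing the definitions, $\sum_{j=1}^k\gamma_j=\frac12\int_0^\infty s\,u(s)\,ds$ with $u=1-\rho_k^2$. Here $0\le u\le1$ and $\int_0^\infty u=2k=\int_0^\infty\mathbf 1_{[0,2k]}$, so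
\[
\int_0^\infty s\,u\,ds-2k^2=\int_0^\infty s\,(u-\mathbf 1_{[0,2k]})\,ds=\int_0^\infty(s-2k)(u-\mathbf 1_{[0,2k]})\,ds\ge0 ,
\]
the integrand being nonnegative. Thus $k^2\le\sum_{j\le k}\gamma_j=k^2+k-\sum_{j\le k}(w_j+R_j)$.

If $w_{j-1}+w_j>3$ for all $j>k_0$, then $3(k-k_0)<\sum_{j=k_0+1}^k(w_{j-1}+w_j)\le2k$, which fails for large $k$. So $\mathcal K$ exists.

Let $w_k\le3$ and $V_k(x_k)=\frac12$. To the left of $x_k$ we have $V_k^2\le\frac12V_k\le V_k(1-V_k)$, and to the right $1-V_k^2\le2(1-V_k)\le4V_k(1-V_k)$. By \eqref{eq:norm} and $\int(\mathbf 1_{x>0}-\mathbf 1_{x>x_k})\,dx=x_k$,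
\[
x_k=\int(V_k^2-\mathbf 1_{x>x_k})\,dx=\int_{-\infty}^{x_k}V_k^2-\int_{x_k}^\infty(1-V_k^2)\in[-4w_k,w_k]\subseteq[-12,3].\qedhere
\]
\end{proof}

The bound holds only on average, so at this stage we control the profiles along $\mathcal K$ alone. We took consecutive pairs so that both a profile and its image under $S$ have limits in $\mathcal P$.

\begin{proposition}\label{prop:wave}
There is $W\in\mathcal P$ with $SW=W$ and $\int W(1-W)<\infty$ such that $V_k\to W$ pointwise along a subsequence. The number $\xi:=\sup\{x:W(x)=0\}$ is finite and equals $\sigma_W-2$.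
\end{proposition}

\begin{proof}
By the Arzel\`a--Ascoli theorem there is a subsequence of $\mathcal K$ along which $V_k\to U$ and $V_{k-1}\to V$ uniformly on compact sets, with $U,V$ continuous and nondecreasing. By Fatou's lemma $\int U(1-U)\le3$, and $U(-12)\le\frac12\le U(3)$. The limits $U(\pm\infty)$ must be zeros of $z(1-z)$, so $U(-\infty)=0$ and $U(+\infty)=1$; and $U\le2U(1-U)$ on $(-\infty,-12]$ gives $J_U<\infty$. Thus $U\in\mathcal P$, and the same argument gives $V\in\mathcal P$. By Proposition~\ref{prop:cont}, $U=SV$.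

Let $d_k=\int|V_k^2-V_{k-1}^2|$. By \eqref{eq:S}, $d_k\le4$, and by \eqref{eq:contr}, $d_k-d_{k+1}=2D(V_k,V_{k-1})\ge0$. So $d_k$ converges and $D(V_k,V_{k-1})\to0$. By Lemma~\ref{lem:order}, $U\le V$ or $V\le U$. Then $V^2-U^2$ is continuous, of one sign, and has integral $\int(V^2-(SV)^2)=0$. Hence $U=V$, and $W:=U$ satisfies $SW=W$. Finally $W(x)=MW(x+2)$ vanishes if and only if $x+2\le\sigma_W$.
\end{proof}

\section{Convergence to the wave}\label{sec:conv}

By contraction, $\int|V_k^2-W^2|$ is nonincreasing in $k$, so it is enough to show that it tends to $0$ along the subsequence just found. For this, and for the thresholds (Remark~\ref{rem:thr}), we need tail bounds that are uniform in $k$. On the right, the wave itself is a barrier: placed with its left edge at $0$, it lies below $\rho_0$. On the left we use that \eqref{eq:sandwich} bounds $V_k$ by a quantity quadratic in $V_{k-1}$, so that a small tail reproduces an even smaller one.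

\begin{lemma}\label{lem:barrier}
Let $W_*(x)=W(x+\xi)$. Then $\int_0^\infty(1-W_*^2)\,dx<\infty$, and there is $A\ge1$ such that for all $k\ge1$
\[
V_k\ge W_*\ \text{ on }\mathbb R,\qquad V_k(x)\le\tfrac12e^{x+A}\ \text{ for }x\le-A .
\]
\end{lemma}

\begin{proof}
The function $W_*$ vanishes on $(-\infty,0]$ and is fixed by $S$. From $W_*\le\rho_0$, Lemma~\ref{lem:mono}(c) and \eqref{eq:step} give $MW_*\le\rho_1$, so $V_1(x)=\rho_1(x+2)\ge SW_*(x)=W_*(x)$, and $V_k\ge W_*$ for all $k$ by monotonicity of $S$. The integral $\Lambda:=\int_0^\infty(1-W_*^2)$ is finite because $1-W^2\le4W(1-W)$ where $W\ge\frac12$.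

By \eqref{eq:norm}, $\int_{-\infty}^0V_k^2\le\Lambda$, so $A\,V_k(-A)^2\le\Lambda$ for $A>0$. Fix $A\ge1$ with $\sqrt{\Lambda/A}\le\frac12e^{-2}$. For $-A-2\le x\le-A$ and every $k$ we have $V_k(x)\le V_k(-A)\le\frac12e^{-2}\le\frac12e^{x+A}$. For $x\le-A-2$ we use induction on $k$. For $k=1$, $V_1=0$ on $(-\infty,-1]$. For $k\ge2$, the first inequality in \eqref{eq:sandwich} with $F=V_{k-1}$ and $t=x+2\le-A$ gives
\[
V_k(x)\le\tfrac12\int_{-\infty}^{x+2}V_{k-1}^2\le\tfrac12\int_{-\infty}^{x+2}\tfrac14e^{2(y+A)}\,dy=\tfrac12e^{x+A}\cdot\tfrac18e^{x+A+4}\le\tfrac12e^{x+A}\cdot\tfrac18e^2 ,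
\]
and $e^2<8$.
\end{proof}

Let $\beta=\frac12e^{x+A}$ on $(-\infty,-A)$, $\beta=1$ on $[-A,0]$ and $\beta=1-W_*^2$ on $(0,\infty)$. Then $\beta$ is integrable, and for all $k$
\begin{equation}\label{eq:dom}
|V_k-\mathbf 1_{x>0}|\le\beta,\qquad|V_k^2-\mathbf 1_{x>0}|\le\beta ;
\end{equation}
the same bounds hold for $W$, a pointwise limit of functions $V_k$. Since $W_*>0$ on $(0,\infty)$, the lower barrier also shows that $\sigma_k\le2k$ for all $k$.

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}(i)]
Let $\Delta_k=\int|V_k^2-W^2|$, which is finite by \eqref{eq:dom}. As $V_{k+1}=SV_k$ and $W=SW$, the sequence $\Delta_k$ is nonincreasing by \eqref{eq:contr}. Along the subsequence of Proposition~\ref{prop:wave} it tends to $0$ by dominated convergence. Hence $\Delta_k\to0$.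

This implies pointwise convergence. Fix $x$ and $\varepsilon>0$, and choose $\delta>0$ with $|W^2-W(x)^2|\le\varepsilon$ on $[x-\delta,x+\delta]$. If $V_k(x)^2\ge W(x)^2+2\varepsilon$, then $V_k^2-W^2\ge\varepsilon$ on $[x,x+\delta]$ by monotonicity; if $V_k(x)^2\le W(x)^2-2\varepsilon$, then $W^2-V_k^2\ge\varepsilon$ on $[x-\delta,x]$. Either way $\Delta_k\ge\varepsilon\delta$, which happens for finitely many $k$ only. By P\'olya's theorem $V_k\to W$ uniformly on $\mathbb R$. By \eqref{eq:norm} and $\Delta_k\to0$, $\int(W^2-\mathbf 1_{x>0})\,dx=0$. If $\xi\ge0$, then $W=0$ on $(-\infty,0]$, so $\int_0^\infty(1-W^2)=0$ and $W=1$ on $(0,\infty)$, contradicting continuity at $0$. So $\xi<0$.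

By \eqref{eq:dom} and dominated convergence, $\int|V_k-W|\to0$, so Proposition~\ref{prop:thr} gives $\sigma_{V_k}\to\sigma_W=\xi+2$. By Propositions~\ref{prop:sol} and~\ref{prop:rec}, $\sigma_{V_k}=\sigma_{\rho_k}-2k=\sigma_{k+1}-2k$. Hence $\sigma_{k+1}-2(k+1)\to\xi$, and $\sigma_k-\sigma_{k-1}=2+(\sigma_k-2k)-(\sigma_{k-1}-2(k-1))\to2$. The constant of Theorem~\ref{thm:A} is thus the left edge of $W$, and $SW=W$ is the equation $MW=W(\cdot-2)$.
\end{proof}

\section{Uniqueness, stability and the numbers $\gamma_k$}\label{sec:rest}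

For $b\in\mathbb R$ let $W_b=W(\cdot-b)\in\mathcal P$. Then $SW_b=W_b$, the function $W_b$ is nonincreasing in $b$, and $\int|W_b^2-W_{b'}^2|=|b-b'|$ and $\int(W^2-W_b^2)=b$ by \eqref{eq:shift}. The translates sweep out the strip $\mathbb R\times(0,1)$, so a profile that crosses none of them is one of them.

\begin{lemma}\label{lem:sweep}
If $F\in\mathcal P$ and for every $b\in\mathbb R$ either $W_b\le F$ or $W_b\ge F$, then $F=W_b$ for some $b$.
\end{lemma}

\begin{proof}
The sets $\{b:W_b\le F\}$ and $\{b:W_b\ge F\}$ are closed, by continuity of $W$, and cover $\mathbb R$. If the first were all of $\mathbb R$, then $b\to-\infty$ would give $F\equiv1$; if the second were, then $b\to+\infty$ would give $F\equiv0$. So neither is $\mathbb R$, hence both are nonempty, and since $\mathbb R$ is connected they intersect.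
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
By Proposition~\ref{prop:dual} and \eqref{eq:shift}, $2=\int(F^2-F(\cdot-c)^2)=c$, so $SF=F$. Let $b\in\mathbb R$ and $H=F\vee W_b$. Then $SF\vee SW_b=H$, so $D(F,W_b)=\int((SH)^2-H^2)=0$ by \eqref{eq:S}. By Lemma~\ref{lem:order}, $F$ and $W_b$ are ordered, and Lemma~\ref{lem:sweep} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
Suppose first that $W_b\le F\le W_{-b}$ for some $b>0$. Then all $S^kF$ obey the same bounds and are $2$-Lipschitz for $k\ge1$. Along a subsequence $S^kF\to F^*$ pointwise, where $F^*$ is continuous, nondecreasing and between $W_b$ and $W_{-b}$, so $F^*\in\mathcal P$; and $\|(S^kF)^2-(F^*)^2\|_{L^1}\to0$ along the subsequence, by domination with $W_{-b}^2-W_b^2$. For each $b'\in\mathbb R$ the sequence $\int|(S^kF)^2-W_{b'}^2|$ is finite and nonincreasing, so its decrements $2D(S^kF,W_{b'})$ tend to $0$. By Lemma~\ref{lem:order}, $F^*$ and $W_{b'}$ are ordered, and by Lemma~\ref{lem:sweep}, $F^*=W_{c}$ for some $c$. By \eqref{eq:S},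 $\int(W^2-(S^kF)^2)$ does not depend on $k$, so $c=\int(W^2-W_c^2)=\int(W^2-F^2)$. The sequence $\|(S^kF)^2-W_c^2\|_{L^1}$ is nonincreasing and tends to $0$ along a subsequence, so it tends to $0$.

For general $F$ let $F_b=\max(W_b,\min(F,W_{-b}))\in\mathcal P$, $b>0$. The value $F_b(x)$ is the point of the interval $[W_b(x),W_{-b}(x)]$ nearest to $F(x)$. This interval contains $W(x)$ and its endpoints tend to $0$ and $1$ as $b\to\infty$, so $F_b(x)$ lies between $F(x)$ and $W(x)$ and tends to $F(x)$. Hence $\varepsilon_b:=\|F_b^2-F^2\|_{L^1}\to0$, by domination with $|F^2-W^2|$. Let $c_b=\int(W^2-F_b^2)$ and $c=\int(W^2-F^2)$; then $\|W_{c_b}^2-W_c^2\|_{L^1}=|c_b-c|\le\varepsilon_b$. By \eqref{eq:contr},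
\[
\|(S^kF)^2-W_c^2\|_{L^1}\le\varepsilon_b+\|(S^kF_b)^2-W_{c_b}^2\|_{L^1}+\varepsilon_b .
\]
Let $k\to\infty$, using the first case, and then $b\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iv)]
By Proposition~\ref{prop:width}, $2k-\gamma_k=w_k+R_k$. Since $V_k(1-V_k)\le|V_k-\mathbf 1_{x>0}|\le\beta$, we have $w_k\to\int W(1-W)$. For $k\ge2$, since $\rho_{k-1}(2k+y)=V_{k-1}(y+2)$,
\[
\eta_k(2k+x)=\tfrac12\int_{-\infty}^{x+2}V_{k-1}^2-\tfrac12\int_{-\infty}^xV_k^2-V_k(x)\ \longrightarrow\ \tfrac12\int_x^{x+2}W^2-W(x),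
\]
because $V_k^2-W^2\to0$ in $L^1$. By \eqref{eq:eta}, $0\le\eta_k(2k+x)\le\frac12(V_{k-1}(x+2)-V_k(x))$. By \eqref{eq:dom} this is at most $\frac12\beta(x)$ for $x>0$, at most $\frac12$ for $-2<x\le0$, and at most $\frac12\beta(x+2)$ for $x\le-2$. So dominated convergence applies to $R_k$, and by Tonelli's theorem and \eqref{eq:shift},
\begin{align*}
\lim_{k\to\infty}(2k-\gamma_k)&=\int\Big[W(x)-W(x)^2+\tfrac12\int_x^{x+2}W^2-W(x)\Big]dx\\
&=\tfrac12\int_0^2\int\big(W(x+s)^2-W(x)^2\big)\,dx\,ds=\tfrac12\int_0^2s\,ds=1 .\qedhere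
\end{align*}
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJR}
Bollob\'as, Janson and Riordan,
\emph{The phase transition in inhomogeneous random graphs},
Random Structures Algorithms 31 (2007).

\bibitem{JS}
Svante Janson and Gregory B. Sorkin,
\emph{Successive minimum spanning trees},
arXiv:1906.01533 (2019).

\end{thebibliography}
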